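\title{A transversal Hajnal--Szemer\'edi theorem}

\begin{abstract}
Let $k\ge 3$, let $n$ be a large multiple of $k$, and let $\frac nk\binom k2$ graphs on a common set of $n$ vertices be given, each of minimum degree at least $(1-\frac1k)n$. We prove that there is a $K_k$-factor that uses exactly one edge from each graph. Together with the theorem of Joos and Kim for $k=2$, this proves the transversal Hajnal--Szemer\'edi conjecture for all $k\ge2$. The degree bound cannot be lowered by $1$. When no set of $n/k$ vertices is nearly independent on average over the graphs, we use linear programming duality, the Pippenger--Spencer theorem and absorption; otherwise we build the factor directly from the structure of the collection.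
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G_1,\dots,G_s$ be graphs on a common vertex set $V$. We think of the index $i$ as a color and of $G_i$ as the set of pairs on which color $i$ is available. If $H$ is a graph with exactly $s$ edges, a copy of $H$ with vertices in $V$ is \emph{transversal} if its edges can be labeled bijectively by $1,\dots,s$ so that the edge labeled $i$ belongs to $G_i$. Thus every color is used, and used once. For $k\mid n$, a \emph{$K_k$-factor} on a set of $n$ vertices is a collection of $n/k$ vertex-disjoint copies of $K_k$ covering all vertices; it has $\frac nk\binom k2$ edges. How large a minimum degree in each color forces a transversal $K_k$-factor? The following conjecture is posed in the paper of Cheng and Staden~\cite{CS}.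

\begin{quote}
\textbf{Transversal Hajnal--Szemer\'edi conjecture.} Let $k\ge2$ and let $n$ be a sufficiently large multiple of $k$. If $G_1,\dots,G_s$, with $s=\frac nk\binom k2$, are graphs on a common set of $n$ vertices and each has minimum degree at least $(1-\frac1k)n$, then they contain a transversal $K_k$-factor.
\end{quote}

The name refers to the case in which all $G_i$ are one graph $G$, where the statement says that $\delta(G)\ge(1-\frac1k)n$ forces a $K_k$-factor in $G$. The case $k=2$ of the conjecture was proved by Joos and Kim: $n/2$ graphs on $n$ vertices, each of minimum degree at least $n/2$, have a transversal perfect matching. An asymptotic version, with minimum degree $(1-\frac1k+o(1))n$, has been proved as well. We prove the remaining cases.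

\begin{theorem}\label{thm:main}
Let $k\ge3$ and let $n$ be a sufficiently large multiple of $k$. Any $\frac nk\binom k2$ graphs on a common set of $n$ vertices, each of minimum degree at least $(1-\frac1k)n$, contain a transversal $K_k$-factor.
\end{theorem}

With the theorem of Joos and Kim, the conjecture therefore holds for all $k\ge2$. The proof does not use the asymptotic version.

The degree condition says that in each color every vertex has at most $n/k$ non-neighbors, counting itself. Hence any $k-1$ vertices, each with an arbitrary color attached to it, have at least $n/k$ common neighbors in these colors. A single clique can thus be built greedily with its colors prescribed in advance, and this is the reason to expect that colors do not raise the threshold. Two examples, in which all colors carry the same graph, show that the threshold cannot be lowered by $1$. Both shape the proof. Put $m=n/k$.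

\begin{example}[space]\label{ex:space}
Let $|A|=m+1$ and let every $G_i$ be $K_n$ minus the edges inside $A$. The minimum degree is $n-|A|=(1-\frac1k)n-1$. Each $K_k$ meets $A$ in at most one vertex, so $m$ cliques cannot cover $A$.
\end{example}

\begin{example}[parity]\label{ex:parity}
Let $m$ be odd, partition $V$ into $m$-sets $A_1,\dots,A_{k-2},X,Y$, and let every $G_i$ be $K_n$ minus the edges inside each $A_j$ and the edges between $X$ and $Y$. The minimum degree is $n-m-1$, attained on $X\cup Y$. Each of the $m$ cliques of a $K_k$-factor has at most one, hence exactly one, vertex in each $A_j$, and so exactly two in $X\cup Y$. These pairs would form a perfect matching of two disjoint cliques of odd order.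
\end{example}

In general there is no single graph to which an uncolored statement could be applied. For $k\ge3$ there are at least $n$ colors; on $V=\mathbb Z_n$ let color $c\in\mathbb Z_n$ omit the pairs $uv$ with $u+v=c$. Every degree is at least $n-2$, yet no pair is available in all colors. Moreover each color has to be used, so the colors behave like further vertices that must be covered. Both barriers above must therefore be measured on average over the colors.

A \emph{system} $(V,C)$ consists of a finite vertex set $V$, a finite color set $C$ disjoint from $V$, and a graph $G_c$ on $V$ for each $c\in C$. Unless said otherwise, $n=|V|$ and $N=|C|$. We write $\delta$ for the least minimum degree of the graphs $G_c$, and $e_c(A)$ for the number of edges of $G_c$ inside $A$. The system is \emph{$(k,\mu)$-rich} if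
\[
\sum_{c\in C}e_c(A)\ge\mu Nn^2\qquad\text{for every }A\subset V\text{ with }|A|=\lfloor n/k\rfloor .
\]
So every set of $n/k$ vertices spans at least $\mu n^2$ edges in an average color: the system is far from Example~\ref{ex:space}. For such systems the degree condition can be relaxed.

\begin{theorem}\label{thm:rich}
For $k\ge3$ and $\mu>0$ there is $\gamma_3=\gamma_3(k,\mu)>0$ such that the following holds for all large $n$ with $k\mid n$. If $(V,C)$ is a $(k,\mu)$-rich system with $|C|=\frac nk\binom k2$ and $\delta\ge(1-\frac1k-\gamma_3)n$, then it has a transversal $K_k$-factor.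
\end{theorem}

Section~\ref{sec:plan} explains the plan for $k=3$. Section~\ref{sec:tools} collects tools. Sections~\ref{sec:super}--\ref{sec:absorb} prove Theorem~\ref{thm:rich} and a substitute for it when $k=2$. Sections~\ref{sec:exact}--\ref{sec:construction} prove Theorem~\ref{thm:main}.

\section{The plan, seen on triangles}\label{sec:plan}

Let $k=3$ and $n=3m$. There are $3m$ colors, and every vertex has at most $m$ non-neighbors in each color, counting itself. A set of edges is \emph{rainbow} if its edges carry distinct colors, each edge lying in the graph of its color. We solve two idealized cases, one near each example.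

\medskip\noindent\textbf{Three sparse parts.} Suppose $V=A_1\cup A_2\cup A_3$ with sizes $m+s$, $m$, $m-s$, where $0\le s\le m/4$, and all pairs between different parts are edges in every color. If $s=0$, any triangle factor across the parts works, with any bijective coloring. If $s\ge1$, some triangles must have an edge inside $A_1$, and only the exact degree bound supplies such edges: in every color, each vertex of $A_1$ has at least $(m+s)-m=s$ neighbors in $A_1$. For $s=1$ take any edge of any color inside $A_1$; in general Lemma~\ref{lem:matching} gives a rainbow matching of size $s$ in $A_1$. Complete each of its edges to a triangle by a vertex of $A_2$, with new colors. The parts now have sizes $m+s-2s$, $m-s$ and $m-s$, exactly $3(m-s)$ colors are left, and we finish as for $s=0$.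

\medskip\noindent\textbf{One sparse part and two cliques.} Suppose $V=A\cup X\cup Y$, and all pairs inside $X$, inside $Y$, and between $A$ and $X\cup Y$ are edges in every color. Let first $|A|=m$. If $|X|$ is even, then so is $|Y|=2m-|X|$; match $X$ and $Y$ internally and add a vertex of $A$ to each edge. If both are odd, say $|X|\le m$, then in any color $c$ a vertex $x\in X$ has at least $2m-m=m$ neighbors in $X\cup Y$, of which at most $m-1$ lie in $X$. So $x$ has a neighbor $y\in Y$, and one triangle on $x$, $y$ and a vertex of $A$ repairs the parity. If instead $|A|=m-1$, then exactly one of $|X|,|Y|$ is odd, and a triangle inside that set (if it has at least three vertices) repairs the sizes and the parity at once: $m-1$ vertices of $A$ remain, and $2(m-1)$ vertices in two even cliques.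

\medskip\noindent\textbf{The general case.} Call an $m$-set sparse if it spans few edges in an average color, and take as many disjoint sparse $m$-sets $A_1,\dots,A_t$ as possible. A vertex with few neighbors in its own $m$-set has spent its allowance of $m$ non-neighbors there, so it is joined to almost everything outside. The remaining set $B$ has $bm$ vertices, $b=k-t$, minimum degree at least $(1-\frac1b)|B|$, and no sparse $m$-set: it is a rich system with $b$ in place of $k$. The factor we look for is a $K_b$-factor of $B$ whose cliques receive one vertex from each $A_i$. For $k=3$, the case $t=0$ is Theorem~\ref{thm:rich}; $t=3$ is the first model; for $t=2$ the set $B$ is one $m$-set, and richness provides edges inside it should it be too large; for $t=1$ we need a rainbow perfect matching of $B$, which comes from the second model if $B$ nearly splits into two cliques and from Lemma~\ref{lem:pm} otherwise.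

In the models, ``all pairs in every color'' must be weakened to ``most pairs in most colors''. This costs three further steps. A few vertices do not fit their part; they are reassigned and covered first, one clique each. A few colors do not respect the partition; each is spent on one edge that the degree condition provides. Finally the remaining colors must be used up exactly, which is the task of the filling lemma (Lemma~\ref{lem:fill}).

\medskip\noindent\textbf{Rich systems.} A transversal $K_k$-factor is a perfect matching in the hypergraph on $V\cup C$ whose edges are rainbow cliques together with their colors. We find a perfect fractional matching that is spread over many edges, by duality; we round it to an almost perfect matching by the Pippenger--Spencer theorem; and we cover the leftover vertices and colors by an absorbing structure set aside at the start. Richness enters through one supersaturation lemma, which gains one vertex over the greedy construction of cliques.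

\section{Notation and tools}\label{sec:tools}

Throughout, $q=\binom k2$ and $r=k+q$. In a system, $N_c(v)$ and $d_c(v)$ refer to $G_c$, and $d_c(v,P)=|N_c(v)\cap P|$. For $P,Q\subset V$ let $e_c(P,Q)$ be the number of ordered pairs $(y,y')\in P\times Q$ with $yy'\in G_c$. Then $e_c(P)\le e_c(P,P)$, and adding $j$ vertices to $P$ or to $Q$ raises $e_c(P)$ and $e_c(P,Q)$ by at most $jn$. For $V'\subset V$ and $C'\subset C$, the system $(V',C')$ consists of the induced graphs $G_c[V']$, $c\in C'$. The number of vertices is always large in terms of all constants, and \emph{w.h.p.} means with probability $1-o(1)$ as it tends to infinity.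

If $\delta\ge(1-\frac1k-\gamma)n$, each neighborhood misses at most $(\frac1k+\gamma)n$ vertices. So for $L\subset V$, vertices $x_1,\dots,x_j$ and colors $c_1,\dots,c_j$,
\begin{equation}\label{eq:greedy}
\Bigl|L\cap\bigcap_{a\le j}N_{c_a}(x_a)\Bigr|\ge|L|-j\Bigl(\frac1k+\gamma\Bigr)n .
\end{equation}

We use the following standard facts.
\begin{itemize}
\item \emph{Chernoff.} If $X$ is a sum of independent indicators and $0<a\le1$, then $\Pr(X\le(1-a)\mathbb EX)\le e^{-a^2\mathbb EX/2}$, and $\Pr(X\ge(1+a)\nu)\le e^{-a^2\nu/3}$ for every $\nu\ge\mathbb EX$.
\item \emph{Hoeffding, without replacement.} If a fraction $p$ of a finite set is marked, then the marked fraction of a uniformly random $h$-subset differs from $p$ by more than $a$ with probability at most $2e^{-2a^2h}$.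
\item \emph{Azuma.} If $Y_0,\dots,Y_L$ is a martingale with $|Y_i-Y_{i-1}|\le a$, then $\Pr(Y_L-Y_0\ge x)\le e^{-x^2/(2La^2)}$.
\item \emph{Hall.} A bipartite graph with two sides of size $M$ and all degrees at least $M/2$ has a perfect matching: a nonempty set of at most $M/2$ vertices has at least $M/2$ neighbors, and a larger set is adjacent to the whole opposite side.
\item \emph{Separation.} If $\mathcal K\subset\mathbb R^d$ is compact and convex and $x\notin\mathcal K$, there is $y\in\mathbb R^d$ with $\langle y,x'\rangle>\langle y,x\rangle$ for all $x'\in\mathcal K$.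
\end{itemize}
In a hypergraph, the \emph{codegree} of two vertices is the number of edges containing both, and the \emph{chromatic index} is the least number of matchings into which the edge set can be partitioned.

\begin{theorem}[Pippenger--Spencer~\cite{PS}]\label{thm:PS}
For all $r\ge2$ and $a>0$ there are $\gamma',D_0>0$ such that every $r$-uniform hypergraph with all degrees in $[(1-\gamma')D,(1+\gamma')D]$, where $D\ge D_0$, and all codegrees at most $\gamma'D$ has chromatic index at most $(1+a)D$.
\end{theorem}

A hypergraph as in Theorem~\ref{thm:PS} on $\nu$ vertices has at least $(1-\gamma')D\nu/r$ edges, so the largest of the matchings covers at least a $\frac{1-\gamma'}{1+a}$ fraction of the vertices. The theorem remains true for smaller $\gamma'$, so this fraction can be made as close to $1$ as we like.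

Richness survives the deletion of a few vertices and colors, and the passage to a random set of colors.

\begin{lemma}\label{lem:R}
Let $(V,C)$ be $(k,\mu)$-rich, $0\le\beta<\mu/2$, $V'\subset V$ and $C'\subset C$ with $|V\setminus V'|\le\beta n$ and $|C\setminus C'|\le\beta N$, and let $k$ divide $|V|$ and $|V'|$. Then $(V',C')$ is $(k,\mu-2\beta)$-rich.
\end{lemma}

\begin{proof}
Extend $A'\subset V'$ with $|A'|=|V'|/k$ by at most $\beta n$ vertices to a set $A$ with $|A|=n/k$. The deleted colors contribute at most $\beta Nn^2$ to $\sum_{c\in C}e_c(A)$, and the added vertices at most $N\cdot\beta n\cdot n$. So $\sum_{c\in C'}e_c(A')\ge(\mu-2\beta)Nn^2\ge(\mu-2\beta)|C'||V'|^2$.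
\end{proof}

\begin{lemma}\label{lem:S}
Let $(V,C)$ be $(k,\mu)$-rich with $n$ large, and let $n/8\le h\le N$. Then some $C^*\subset C$ with $|C^*|=h$ makes $(V,C^*)$ $(k,\mu/2)$-rich.
\end{lemma}

\begin{proof}
Let $C^*$ be a uniformly random $h$-subset. For a pair $uv$ let $p_{uv}$ and $p^*_{uv}$ be the fractions of colors $c$ in $C$ and in $C^*$ with $uv\in G_c$. By Hoeffding's bound and a union bound over pairs, w.h.p.\ $p^*_{uv}\ge p_{uv}-\mu/2$ for all pairs. Summing over the at most $n^2/2$ pairs in a set $A$ of size $\lfloor n/k\rfloor$ gives $\frac1h\sum_{c\in C^*}e_c(A)\ge\mu n^2-\frac\mu4n^2$.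
\end{proof}

Both absorption arguments select a sparse family of pairwise disjoint gadgets that still serves every possible request. We isolate this step; in the applications the edges of $\Gamma$ join intersecting gadgets.

\begin{lemma}\label{lem:select}
Let $L,\eta>0$, $a\in\mathbb N$, $0<\beta\le\min(1,\frac{\eta}{12L})$, let $n$ be large and $\Phi\ge n$. Let $\Gamma$ be a graph on a set $\mathcal T$ with $|\mathcal T|\le\Phi$ and at most $L\Phi^2/n$ edges, and let $\mathcal T_1,\dots,\mathcal T_s\subset\mathcal T$ with $s\le n^a$ and $|\mathcal T_i|\ge\eta\Phi$. Then $\Gamma$ has an independent set $\mathcal T'$ with $|\mathcal T'|\le2\beta n$ and $|\mathcal T'\cap\mathcal T_i|\ge\eta\beta n/4$ for all $i$.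
\end{lemma}

\begin{proof}
Keep each element of $\mathcal T$ independently with probability $\beta n/\Phi$. The expected number of kept elements is at most $\beta n$ in $\mathcal T$ and at least $\eta\beta n$ in each $\mathcal T_i$. By Chernoff's bounds and a union bound, w.h.p.\ at most $2\beta n$ elements are kept and at least $\eta\beta n/2$ in each $\mathcal T_i$. The expected number of edges among kept elements is at most $L\beta^2n$, so by Markov's inequality there are at most $3L\beta^2n\le\eta\beta n/4$ with probability at least $\frac23$. Fix such an outcome and delete one end of each edge.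
\end{proof}

\section{Supersaturation in rich systems}\label{sec:super}

Suppose $x_1,\dots,x_{j-1}$ have been chosen and we want further clique vertices inside a set $L$ of size about $jn/k$. By \eqref{eq:greedy} about $n/k$ candidates remain, so one more vertex is guaranteed, but the candidates may form an independent set. In a rich system one expects an edge among them. For $j=1$ and a fixed $L$ this is the definition of richness. In general the two new vertices are joined to the $x_a$ by different colors, so they come from two different candidate sets, and richness does not apply directly. The way out is that either these sets differ substantially, and then their union is larger than $n/k$ and the degree condition creates edges, or they nearly coincide, and then richness applies to one of them.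

\begin{lemma}\label{lem:super}
Let $k\ge2$, $\mu\in(0,1]$, $\rho=\rho(k,\mu)=\frac\mu{100k}$ and $\gamma_1=\gamma_1(k,\mu)=\min(\frac\mu{100k},\frac1{2k^2})$. Let $(V,C)$ be $(k,\mu)$-rich with $\delta\ge(1-\frac1k-\gamma_1)n$. Let $1\le j\le k$, let $L_d\subset V$ with $|L_d|\ge(\frac jk-\gamma_1)n$ for $d\in C$, and let $x_1,\dots,x_{j-1}\in V$. For $e=(d,c_1,\dots,c_{j-1})\in C^j$ put $A_e=L_d\cap\bigcap_{a<j}N_{c_a}(x_a)$. Then for independent uniform $e,e'\in C^j$, $c\in C$ and $y,y'\in V$,
\[
\Pr\bigl(y\in A_e,\ y'\in A_{e'},\ yy'\in G_c\bigr)\ge\rho .
\]
\end{lemma}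

\begin{proof}
Write $\gamma=\gamma_1$. By \eqref{eq:greedy}, $|A_e|\ge(\frac1k-j\gamma)n\ge(\frac1k-k\gamma)n\ge\frac n{2k}$ for every $e$. The probability in question is $\mathbb E\,e_c(A_e,A_{e'})/n^2$; suppose it is less than $\rho$.

\emph{The sets $A_e$ nearly coincide.} Let $e,e',e'',c$ be independent and $\Lambda=|A_{e'}\cup A_{e''}|$. Each $y\in A_e$ has at least $\Lambda-(\frac1k+\gamma)n$ neighbors of color $c$ in $A_{e'}\cup A_{e''}$, so
\[
e_c(A_e,A_{e'})+e_c(A_e,A_{e''})\ge|A_e|\bigl(\Lambda-(\tfrac1k+\gamma)n\bigr).
\]
As $|A_e|$ and $\Lambda$ are independent, taking expectations gives $2\rho n^2>\mathbb E|A_e|\cdot(\mathbb E\Lambda-(\frac1k+\gamma)n)$. Since $\mathbb E|A_e|\ge\frac n{2k}$, this yields $\mathbb E\Lambda\le(\frac1k+\gamma+4k\rho)n$. With $\tau=(k+1)\gamma+4k\rho$,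
\[
\mathbb E|A_{e'}\triangle A_{e''}|=\mathbb E\bigl(2\Lambda-|A_{e'}|-|A_{e''}|\bigr)\le2\tau n .
\]

\emph{One of them is sparse.} By Markov's inequality over $e'$, each of the conditions $\mathbb E_{e''}|A_{e'}\triangle A_{e''}|\le6\tau n$ and $\mathbb E_{e'',c}\,e_c(A_{e'},A_{e''})\le3\rho n^2$ fails with probability at most $\frac13$. Fix $e'$ satisfying both and let $A=A_{e'}$. From $e_c(A,A)\le e_c(A,A_{e''})+|A\setminus A_{e''}|n$ we get $\mathbb E_c\,e_c(A,A)\le(3\rho+6\tau)n^2$. Deleting vertices from $A$, or adding at most $k\gamma n$ vertices, gives a set $A^*$ of size $\lfloor n/k\rfloor$ with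
\[
\mathbb E_c\,e_c(A^*)\le(3\rho+6\tau+k\gamma)n^2=\bigl((24k+3)\rho+(7k+6)\gamma\bigr)n^2\le\frac{31k+9}{100k}\mu n^2<\mu n^2 .
\]
This contradicts richness.
\end{proof}

\section{Almost perfect rainbow packings}\label{sec:almost}

A \emph{labeled clique} is a tuple $(u_1,\dots,u_k;(c_{ab})_{a<b})$ with distinct colors $c_{ab}$ and $u_au_b\in G_{c_{ab}}$ for all $a<b$. Let $\mathcal H$ be the $r$-uniform hypergraph on $V\cup C$ whose edges are the underlying sets of labeled cliques ($k$ vertices and $q$ colors). Each edge underlies at most $k!\,q!$ labeled cliques. If $N=qn/k$, a perfect matching of $\mathcal H$ gives a transversal $K_k$-factor.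

We want weights on the labeled cliques that give every vertex and every color total weight $1$, with no single weight much larger than the average. By separation, such weights exist unless some function $(w,z)$ on $V\cup C$, with mean zero on $V$ and on $C$, has positive expected value on every well spread random labeled clique. So for each $(w,z)$ we must exhibit a well spread random labeled clique of nonpositive expected value.

\begin{example}\label{ex:weights}
Let $k=2$ and $n=2m$, and order the vertices by increasing $w$. Take $u_1$ near the bottom of the order and let $u_2$ be one of its first neighbors in a uniformly random color; $u_2$ has position about $m$ at most. Now $w(u_1)$ is at most the average of $w$ over the lower half, and $w(v_m)$ is at most the average over the upper half. These averages sum to $0$, so the greedy edge has value at most $0$, unless the slack in ``about $m$'' matters. It matters when $w$ jumps just after position $m$. Let $|A|=m+s$ with $1\le s\le m/2$, and let $w=-(m-s)$ on $A$ and $w=m+s$ off $A$; then $\sum w=0$, and an edge leaving $A$ has value $2s>0$. If $A$ is independent in all colors,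 every edge has positive value: this is the dual form of Example~\ref{ex:space}. Richness provides edges inside $A$, of value $-2(m-s)$, but perhaps only in half of the colors, and $z$ may equal $\zeta>0$ on these and $-\zeta$ on the others. If $\zeta\le2(m-s)$, an edge inside $A$ still has total value at most $0$. If $\zeta>2(m-s)$, an edge leaving $A$ in a cheap color has total value $2s-\zeta<0$. The proof below makes these three choices for general $k$.
\end{example}

\begin{lemma}\label{lem:dual}
For $k\ge2$ and $\mu\in(0,1]$ there are $\gamma_2=\gamma_2(k,\mu)>0$ and $K$ such that the following holds for large $n$ with $k\mid n$. Let $(V,C)$ be $(k,\mu)$-rich with $N=qn/k$ and $\delta\ge(1-\frac1k-\gamma_2)n$, and let $w:V\to\mathbb R$, $z:C\to\mathbb R$ satisfy $\sum w=\sum z=0$. Then there is a random labeled clique that takes each value with probability at most $Kn^{-k}N^{-q}$ and satisfies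
\[
\mathbb E\Bigl[\sum_aw(u_a)+\sum_{a<b}z(c_{ab})\Bigr]\le0 .
\]
\end{lemma}

\begin{proof}
Let $\rho,\gamma_1$ be as in Lemma~\ref{lem:super}. Choose $\alpha>0$ with $\alpha\le\min(\frac{\gamma_1}2,\frac1{8k^2})$ and $\alpha^2\le\frac{\rho}{16k^3}$, and put $\theta=\alpha^2/8$, $\gamma_2=\alpha^2/(4k)\le\gamma_1$, $m=n/k$. Order $V=\{v_1,\dots,v_n\}$ with $w$ nondecreasing, and let $\zeta=\frac1N\sum_c|z(c)|$.

\emph{The greedy rule.} To choose $u_a$ \emph{greedily}, given $u_1,\dots,u_{a-1}$ and the colors $c_{ba}$, means to choose it uniformly among the first $\lceil\theta n\rceil$ vertices of $\bigcap_{b<a}N_{c_{ba}}(u_b)$ (of $V$, if $a=1$). By \eqref{eq:greedy} this set has at least $(\frac1k-k\gamma_2)n\ge\frac n{2k}\ge\lceil\theta n\rceil$ elements. It misses at most $(a-1)(\frac1k+\gamma_2)n$ vertices, so the position of $u_a$ is at most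
\[
(a-1)m+k\gamma_2n+\theta n+1\le p_a:=(a-1)m+\lfloor\alpha^2n\rfloor ,
\]
however the earlier vertices and the colors were chosen. Let $f_a=w(v_{p_a})$ for $a\ge2$, let $f_1$ be the average of $w$ over the first $\lceil\theta n\rceil$ vertices, and let $F=\sum_af_a$. A greedily chosen $u_a$ has $\mathbb Ew(u_a)\le f_a$.

If $F\le0$, take uniformly random distinct colors and choose all vertices greedily. Each color is uniform on $C$, so the expected value is at most $F\le0$. From now on $F>0$.

\emph{The function $w$ is nearly a step function.} Block $a$ consists of the positions in $((a-1)m,am]$. Let $W_a$ be the average of $w$ over it, so $\sum_aW_a=0$. Put $h_a=w(v_{am-\lfloor\alpha n\rfloor})$ and $R=f_k-w(v_m)\ge0$. We claim that $h_a\ge f_a$ and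
\begin{equation}\label{eq:block}
W_a-f_a\ge-k\alpha^2R+k\alpha(h_a-f_a)\qquad(1\le a\le k).
\end{equation}
Consider the sum of $w(v_i)-f_a$ over block $a$, which equals $m(W_a-f_a)$. Let $a\ge2$. Since $\alpha+\alpha^2<\frac1k$, we have $p_a\le am-\lfloor\alpha n\rfloor$, so $h_a\ge f_a$. The fewer than $\alpha^2n$ positions before $p_a$ contribute at least $w(v_m)-f_a\ge-R$ each. All other terms are nonnegative, and the last $\lfloor\alpha n\rfloor+1\ge\alpha n$ of them are at least $h_a-f_a$. Dividing by $m=n/k$ gives \eqref{eq:block}. For $a=1$, the first $m-\lfloor\alpha n\rfloor-1\ge\lceil\theta n\rceil$ positions have average at least $f_1$ and so contribute a nonnegative amount, and the remaining terms are at least $h_1-f_1\ge0$.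

Summing \eqref{eq:block} over $a$ gives $F+k\alpha\sum_a(h_a-f_a)\le k^2\alpha^2R$. As $F>0$,
\begin{equation}\label{eq:step}
R>0,\qquad F\le k^2\alpha^2R,\qquad h_a-f_a\le k\alpha R\ \text{ for all }a .
\end{equation}
Thus the greedy rule loses only a small multiple of $R$, and $w$ is almost constant on most of each block. On the other hand $f_1\le w(v_m)$ gives $f_k-f_1\ge R$, so there is a jump: some $j\in[k-1]$ has $f_{j+1}-f_j\ge R/k$. Put $K_1=2q/\rho$.

\emph{Case $\zeta>R/(2kK_1)$: cheap colors.} Let $C_-$ consist of the $\nu=\lceil N/2\rceil$ colors of smallest $z$. We claim $\sum_{C_-}z\le-\zeta N/4$. Let $Q=\{c:z(c)\le0\}\ne\emptyset$ and $P=C\setminus Q$; then $\sum_Pz=-\sum_Qz=\zeta N/2$. If $|Q|\ge\nu$, then $C_-$ holds the $\nu\ge|Q|/2$ smallest values on $Q$, which sum to at most $\frac12\sum_Qz$. If $|Q|<\nu$, then $C\setminus C_-$ holds the $N-\nu$ largest values on $P$, where $|P|\le N-1\le2(N-\nu)$; they sum to at least $\frac12\sum_Pz$, and $\sum_{C_-}z$ is minus this sum. This proves the claim. Take uniformly random distinct colors from $C_-$ and choose all vertices greedily. Each color has expected value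 at most $-\zeta N/(4\nu)\le-\zeta/4$, so by \eqref{eq:step} the total expectation is at most
\[
k^2\alpha^2R-\frac{q\zeta}4\le2k^3\alpha^2K_1\zeta-\frac{q\zeta}4=\Bigl(\frac{4k^3\alpha^2}{\rho}-\frac14\Bigr)q\zeta\le0 .
\]

\emph{Case $\zeta\le R/(2kK_1)$: two vertices below the jump.} Choose uniformly random distinct colors $c_{ab}$ for $a<b\le j-1$, and $u_1,\dots,u_{j-1}$ greedily. Let $L=\{v_1,\dots,v_{jm-\lfloor\alpha n\rfloor}\}$, so $|L|\ge(\frac jk-\gamma_1)n$ and $w\le h_j$ on $L$. Consider independent uniform vertices $u_j,u_{j+1}$ and colors $c_{aj},c_{a,j+1}$ $(a<j)$, $c_{j,j+1}$. By Lemma~\ref{lem:super} with $L_d=L$ for all $d$ and $x_a=u_a$, with probability at least $\rho$ both vertices lie in $L$ and all these pairs are edges of their colors. Requiring also that all colors so far be distinct costs $O(1/n)$, so this event has probability at least $\rho/2$. Choose these $2$ vertices and $2j-1$ colors conditioned on it. Then choose the remaining colors uniformly and distinct among the unused ones, and $u_{j+2},\dots,u_k$ greedily. By \eqref{eq:step} and $\alpha\le\frac1{8k^2}$,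
\[
\mathbb E\sum_aw(u_a)\le F+2(h_j-f_j)-(f_{j+1}-f_j)\le\Bigl(\frac1{64k^2}+\frac1{4k}-\frac1k\Bigr)R\le-\frac R{2k}.
\]
Given the earlier choices, each color takes each value with probability at most $\frac2{\rho N}$: in the conditioned block because the event has probability at least $\rho/2$, and outside it because $\frac1{N-q}\le\frac2N$. So $\mathbb E\sum z(c_{ab})\le q\cdot\frac2\rho\zeta=K_1\zeta\le\frac R{2k}$, and the total is at most $0$.

\emph{Spread.} In all three distributions, given the earlier choices, a greedy vertex takes each value with probability at most $\frac1{\theta n}$, a color outside the conditioned block with probability at most $\frac1{N/2-q}\le\frac3N$, and the conditioned block with probability at most $\frac2\rho n^{-2}N^{-(2j-1)}$. So $K=3^q\cdot\frac2\rho\cdot\theta^{-k}$ works.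
\end{proof}

\begin{lemma}\label{lem:almost}
Let $k\ge2$, $\mu\in(0,1]$, $\sigma>0$, and let $n$ be large with $k\mid n$. If $(V,C)$ is $(k,\mu)$-rich with $N=qn/k$ and $\delta\ge(1-\frac1k-\gamma_2(k,\mu))n$, then $\mathcal H$ has a matching covering all but at most $\sigma n$ vertices of $V$.
\end{lemma}

\begin{proof}
Let $m=n/k$ and $M=mKn^{-k}N^{-q}$. Let $\mathcal F$ be the set of functions $f$ on labeled cliques with $0\le f\le M$ and $\sum f=m$. The \emph{load} of $x\in V\cup C$ under $f$ is the sum of $f(e)$ over the labeled cliques $e$ containing $x$. The load vectors of the $f\in\mathcal F$ form a compact convex set. Suppose it does not contain the all-ones vector. Then there are $w:V\to\mathbb R$ and $z:C\to\mathbb R$ with $\sum_ef(e)\phi(e)>\sum w+\sum z$ for all $f\in\mathcal F$, where $\phi(e)$ is the sum of $w$ over the vertices of $e$ and of $z$ over its colors. The total load is $mk=n$ on $V$ and $mq=N$ on $C$, so subtracting constants from $w$ and from $z$ changes both sides equally, and we may assume $\sum w=\sum z=0$. But $m$ times the distribution from Lemma~\ref{lem:dual} lies in $\mathcal F$ and has $\sum_ef(e)\phi(e)\le0$,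 a contradiction.

So some $f\in\mathcal F$ has all loads equal to $1$. For an edge $e$ of $\mathcal H$ let $f^*(e)\le k!\,q!\,M$ be the sum of $f$ over the labeled cliques on $e$. Put $D=1/(k!\,q!\,M)=\Theta(n^{r-1})$ and keep each edge $e$ independently with probability $Df^*(e)\le1$. Every element of $V\cup C$ has expected degree $D$. Choose $a,\gamma'$ in Theorem~\ref{thm:PS} with $\frac{1-\gamma'}{1+a}\ge1-\sigma$. By Chernoff's bounds, w.h.p.\ all degrees lie in $[(1-\gamma')D,(1+\gamma')D]$. The upper bound $M$ on $f$ is what makes $D$ large compared with the codegrees, which are at most $(n+N)^{r-2}=o(D)$. So there is a matching covering a $1-\sigma$ fraction of the $n+N=rm$ elements. It has at least $(1-\sigma)m$ edges and therefore covers at least $(1-\sigma)n$ vertices.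
\end{proof}

\section{Absorption}\label{sec:absorb}

\subsection{Proof of Theorem~\ref{thm:rich}}

The matching of Lemma~\ref{lem:almost} leaves some vertices and colors uncovered, in the ratio $k:q$ and without any structure. To cover them we prepare gadgets that can trade one element for another. For distinct $u,v\in V$, or distinct $u,v\in C$, an \emph{exchanger} is a set $T$ of $r-1$ elements with $u,v\notin T$ such that $T\cup\{u\}$ and $T\cup\{v\}$ are both edges of $\mathcal H$. For two vertices this asks for a $K_{k-1}$ in the common neighborhood of $u$ and $v$. That set has size about $\frac{k-2}kn$, so \eqref{eq:greedy} yields only $k-2$ vertices, and Lemma~\ref{lem:super} supplies the last one.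

\begin{lemma}\label{lem:exch}
For $k\ge3$ and $\mu\in(0,1]$ there is $\eta_0>0$ such that the following holds for large $n$. If $(V,C)$ is $(k,\mu)$-rich with $N=qn/k$ and $\delta\ge(1-\frac1k-\frac{\gamma_1}2)n$, where $\gamma_1=\gamma_1(k,\mu)$, then $\mathcal H$ has at least $\eta_0n^r$ edges, and any two distinct vertices, and any two distinct colors, have at least $\eta_0n^{r-1}$ exchangers.
\end{lemma}

\begin{proof}
Here $N\ge n$. In each case we count labeled choices; a set arises from at most $k!\,q!$ of them. By \eqref{eq:greedy}, at most $k-1$ vertices have at least $(\frac1k-k\gamma_1)n\ge\frac n{2k}$ common neighbors in any colors. Choosing distinct colors first and then the vertices one by one gives at least $(N/2)^q(\frac n{2k})^k$ labeled cliques.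

\emph{Two colors $c,c'$.} Choose $x_1$, then $x_2\in N_c(x_1)\cap N_{c'}(x_1)$, which has at least $(1-\frac2k-\gamma_1)n\ge\frac n{2k}$ elements because $k\ge3$. Choose $q-1$ distinct colors other than $c,c'$ for the other pairs, and then $x_3,\dots,x_k$ one by one. The $k$ vertices and $q-1$ colors form an exchanger, since $x_1x_2$ can take color $c$ or $c'$. There are $\Omega(n^{r-1})$ choices.

\emph{Two vertices $u,v$.} Let $L_d=N_d(u)\cap N_d(v)$, so $|L_d|\ge(\frac{k-2}k-\gamma_1)n$. We look for vertices $x_1,\dots,x_{k-1}$ and colors $d_a$, $c_{ab}$ $(a<b\le k-1)$ with $x_a\in L_{d_a}$ and $x_ax_b\in G_{c_{ab}}$. For indices up to $k-3$ choose the colors arbitrarily and $x_a\in L_{d_a}\cap\bigcap_{b<a}N_{c_{ba}}(x_b)$ one by one; by \eqref{eq:greedy} there are at least $(\frac2k-k\gamma_1)n\ge\frac nk$ choices each time. Apply Lemma~\ref{lem:super} with $j=k-2\ge1$, $e=(d_{k-2},(c_{a,k-2})_{a\le k-3})$, $e'=(d_{k-1},(c_{a,k-1})_{a\le k-3})$ and $c=c_{k-2,k-1}$: at least a $\rho$ fraction of the choices of $x_{k-2},x_{k-1}$ and these colors satisfy all remaining conditions. The number of colors is $(k-1)+\binom{k-1}2=q$.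 Only $O(n^{r-2})$ choices repeat a color, so $\Omega(n^{r-1})$ choices remain. Each gives an exchanger: join $u$, or $v$, to $x_a$ in color $d_a$. Also $u,v\ne x_a$, since $x_a$ is adjacent to both.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rich}]
We may assume $\mu\le1$. Let $\gamma_3=\min(\frac12\gamma_1(k,\mu),\frac12\gamma_2(k,\mu/2))$. A \emph{request} is a set $S$ of $k$ vertices and $q$ colors. Let $\mathcal T$ be the family of sets $Q$ of $kr$ vertices and $qr$ colors such that $\mathcal H[Q]$ has a perfect matching. We say that $Q\in\mathcal T$ \emph{absorbs} $S$ if $Q\cap S=\emptyset$ and $\mathcal H[Q\cup S]$ has a perfect matching.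

\emph{Every request has many absorbers.} Let $S=\{v_1,\dots,v_k,c_1,\dots,c_q\}$. Take an edge $e_0=\{y_1,\dots,y_k,d_1,\dots,d_q\}$ of $\mathcal H$ disjoint from $S$, and then exchangers $T_i$ for $v_i,y_i$ and $T'_l$ for $c_l,d_l$, disjoint from each other, from $S$ and from $e_0$. The set $Q=e_0\cup\bigcup_iT_i\cup\bigcup_lT'_l$ has $k+k(k-1)+qk=kr$ vertices and $q+kq+q(q-1)=qr$ colors. The edges $T_i\cup\{y_i\}$, $T'_l\cup\{d_l\}$ match $Q$ perfectly. Replacing each element of $e_0$ by its partner in $S$ frees $e_0$, so $e_0$, $T_i\cup\{v_i\}$, $T'_l\cup\{c_l\}$ match $Q\cup S$ perfectly. Disjointness excludes $O(n^{r-1})$ of the at least $\eta_0n^r$ choices for $e_0$, and $O(n^{r-2})$ of the at least $\eta_0n^{r-1}$ choices for each of the $r$ exchangers. Each $Q$ arises from at most $(r^2)!$ sequences of choices. So $S$ has $\Omega(n^{r+r(r-1)})=\Omega(n^{r^2})$ absorbers.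

\emph{Selection.} Since $n+N\le kn$, we have $|\mathcal T|\le\Phi:=(kn)^{r^2}$, and every request has at least $\eta\Phi$ absorbers for some $\eta=\eta(k,\mu)>0$. There are at most $(kn)^r\le n^{r+1}$ requests and at most $\Phi\cdot r^2(kn)^{r^2-1}\le r^2\Phi^2/n$ intersecting pairs in $\mathcal T$. Choose $\beta\le\min(1,\frac\eta{12r^2})$ so small that $\beta_1=2r^2\beta$ satisfies $\beta_1\le\frac12\gamma_2(k,\mu/2)$ and $\beta_1\le\mu/4$. Lemma~\ref{lem:select} gives a family $\mathcal T'$ of disjoint members of $\mathcal T$, with union $W$ of size at most $\beta_1n$, such that every request is absorbed by at least $\eta\beta n/4$ members.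

\emph{Covering the rest.} Let $V'=V\setminus W$ and $C'=C\setminus W$. Each member has $kr$ vertices and $qr$ colors, so $k\mid|V'|$ and $|C'|=q|V'|/k$. The system $(V',C')$ has minimum degree at least $(1-\frac1k-\gamma_3-\beta_1)n\ge(1-\frac1k-\gamma_2(k,\mu/2))|V'|$, and it is $(k,\mu/2)$-rich by Lemma~\ref{lem:R}, as $N\ge n$. By Lemma~\ref{lem:almost} with $\sigma=\eta\beta/4$ there is a matching in $\mathcal H[V'\cup C']$ leaving $k\ell$ vertices and $q\ell$ colors, where $\ell\le\eta\beta n/4$. Split the leftover into $\ell$ requests, absorb each by its own member of $\mathcal T'$, and match the other members internally. This is a perfect matching of $\mathcal H$.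
\end{proof}

\subsection{Perfect matchings}

The hypothesis $k\ge3$ was used only through Lemma~\ref{lem:exch} and $N\ge n$, and Theorem~\ref{thm:rich} is false for $k=2$. In Example~\ref{ex:parity} with $k=2$, every color is a union of two cliques of odd order $m=n/2$. The minimum degree is $n/2-1$, there is no perfect matching, and every $m$-set spans at least $2\binom{m/2}2\ge n^2/20$ edges for large $n$. Since the case $b=2$ of the plan needs a rainbow perfect matching, we prove a version for $k=2$ that excludes this example by a further hypothesis. There are spare colors in this application, so only vertices have to be absorbed: an edge $xy$ absorbs $u,v$ if it can be replaced by $ux$ and $vy$.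

\begin{lemma}\label{lem:pm}
For $\mu,\lambda\in(0,1]$ there is $\gamma_4=\gamma_4(\mu,\lambda)>0$ such that the following holds for large $n=2m$. Let $(V,C)$ be $(2,\mu)$-rich with $N\ge3m$ and $\delta\ge(\frac12-\gamma_4)n$, and suppose $\sum_ce_c(X,Y)\ge\lambda Nn^2$ for every partition of $V$ into $m$-sets $X,Y$. Then $V$ has a rainbow perfect matching.
\end{lemma}

\begin{proof}
Let $\lambda_0=\min(\mu,\lambda)/16$, $\rho'=\lambda_0^2/4$, $\gamma=\gamma_4=\min(\lambda_0,\frac12\gamma_2(2,\mu/4))$ and $\nu=\gamma+2\sqrt{\rho'}\le2\lambda_0$. Note that $\rho'+2\gamma+2\sqrt{\rho'}\le3\nu$.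

\emph{Claim. For all $u\ne v$, independent uniform $c,c',c''\in C$ and $x,y\in V$ satisfy $x\in N_c(u)$, $y\in N_{c'}(v)$, $xy\in G_{c''}$ with probability at least $\rho'$.}

Otherwise there are $c,c'$ such that $P=N_c(u)$ and $P'=N_{c'}(v)$ satisfy $\mathbb E_{c''}e_{c''}(P,P')\le\rho'n^2$. A vertex $y\in P\cap P'$ has at least $|P\cup P'|-(\frac12+\gamma)n$ neighbors $y'\in P\cup P'$ in color $c''$. Each gives a pair counted by $e_{c''}(P,P')$, namely $(y,y')$ if $y'\in P'$ and $(y',y)$ otherwise, and each pair arises at most twice. So $|P\cap P'|\,(|P\cup P'|-(\frac12+\gamma)n)\le2\rho'n^2$, and either (i) $|P\cup P'|\le(\frac12+\gamma+2\sqrt{\rho'})n$ or (ii) $|P\cap P'|\le\sqrt{\rho'}n$. Recall $|P|,|P'|\ge(\frac12-\gamma)n$.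

In case (i), $|P\setminus P'|=|P\cup P'|-|P'|\le(2\gamma+2\sqrt{\rho'})n$, so $\mathbb E_{c''}e_{c''}(P,P)\le3\nu n^2$. Deleting vertices from $P$, or adding at most $\gamma n$, gives an $m$-set $P^*$ with $\mathbb E_{c''}e_{c''}(P^*)\le4\nu n^2<\mu n^2$, against richness. In case (ii), $|P\setminus P'|$ and $|P'\setminus P|$ are at least $(\frac12-\gamma-\sqrt{\rho'})n$. Take subsets of $P\setminus P'$ and $P'\setminus P$ of sizes $\min(m,|P\setminus P'|)$ and $\min(m,|P'\setminus P|)$ and extend them to a partition into $m$-sets $X,Y$. Then $|X\setminus P|,|Y\setminus P'|\le(\gamma+\sqrt{\rho'})n$, so $\mathbb E_{c''}e_{c''}(X,Y)\le3\nu n^2<\lambda n^2$, against the partition hypothesis. This proves the claim.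

Let $\mathcal T$ be the set of tuples $(x,y,c,c',c'')$ with distinct colors and $xy\in G_{c''}$. Such a tuple \emph{absorbs} $(u,v)$ if $u,v\notin\{x,y\}$, $ux\in G_c$ and $vy\in G_{c'}$. Let $\Phi=n^2N^3$. By the claim, after discarding the $O(1/n)$ fraction with a repeated color, $x=v$ or $y=u$, every $(u,v)$ has at least $\frac{\rho'}2\Phi$ absorbing tuples. At most $(\frac4n+\frac9N)\Phi^2\le10\Phi^2/n$ pairs of tuples share a vertex or a color. Apply Lemma~\ref{lem:select} with $L=10$, $\eta=\rho'/2$ and
\[
\beta=\min\Bigl(\frac{\rho'}{240},\ \frac\mu{16},\ \frac18\gamma_2(2,\tfrac\mu4),\ \frac1{20}\Bigr).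
\]
We obtain at most $2\beta n$ pairwise disjoint tuples such that each $(u,v)$ is absorbed by at least $\rho'\beta n/8$ of them. Delete their vertices (an even number, at most $4\beta n$) and colors (at most $6\beta n\le4\beta N$), leaving $V''$ and $C''$ with $|C''|\ge3m-12\beta m\ge|V''|/2$. By Lemma~\ref{lem:R}, $(V'',C'')$ is $(2,\mu/2)$-rich, and by Lemma~\ref{lem:S} some $C^*\subset C''$ with $|C^*|=|V''|/2$ makes $(V'',C^*)$ $(2,\mu/4)$-rich. Its minimum degree is at least $(\frac12-\gamma-4\beta)|V''|$, and $\gamma+4\beta\le\gamma_2(2,\mu/4)$. Lemma~\ref{lem:almost} with $k=2$ gives a rainbow matching in $V''$ with colors in $C^*$ that misses at most $\rho'\beta n/8$ vertices, an even number. Pair them up and give each pair $(u,v)$ its own absorbing tuple, in which we use $ux,vy$ with colors $c,c'$. In every other tuple use $xy$ with color $c''$.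
\end{proof}

\section{Two exact lemmas}\label{sec:exact}

The first lemma finds the matching needed in the first model of Section~\ref{sec:plan}. A greedy choice may stop at about $s/2$ edges, since every edge removes two vertices; the proof gains the rest by replacing one edge by two.

\begin{lemma}\label{lem:matching}
In a system, let $|A|=m+s$ with $1\le s\le m/4$ and $\delta(G_c[A])\ge s$ for all $c\in C$. If $F\subset C$ and $|C\setminus F|\ge2s$, then $A$ contains a rainbow matching of size $s$ with colors outside $F$.
\end{lemma}

\begin{proof}
Let $M$ be a largest rainbow matching in $A$ with colors outside $F$, and suppose it has $p<s$ edges. Let $R$ be the set of uncovered vertices of $A$, so $|R|\ge m-s$, and let $C^\circ$ be the set of unused colors outside $F$, so $|C^\circ|\ge2s-p>p$. By maximality $R$ spans no edge in any color $c\in C^\circ$. Hence $p\ge1$, and each vertex of $R$ sends at least $s$ edges of color $c$ to the vertices of $M$. So for each $c\in C^\circ$ some $xy\in M$ has $d_c(x,R)+d_c(y,R)\ge\frac sp|R|\ge(1+\frac1p)|R|$. Each term is at most $|R|$, so each is at least $|R|/p\ge(m-s)/s\ge3$. As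 $|C^\circ|>p$, two colors $c\ne c'$ give the same edge $xy$. Choose distinct $x'\in N_c(x)\cap R$ and $y'\in N_{c'}(y)\cap R$, and replace $xy$ by $xx'$ in color $c$ and $yy'$ in color $c'$. This matching is larger than $M$.
\end{proof}

The second lemma adds one vertex from a set $P$ to each clique of a family, using a prescribed set of colors with none to spare. We decouple the two tasks: first every old vertex $u$ receives the color $\sigma(u)$ of its future edge, and then Hall's theorem distributes the new vertices. A random $\sigma$ spreads the non-edges at each $p\in P$ evenly; a few swaps remove the pairs $(u,\sigma(u))$ that see too little of $P$.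

\begin{lemma}[filling]\label{lem:fill}
Let $k\ge3$, $\tau_0=\frac1{200k^2}$, $0<\tau\le\tau_0$, and let $(V,C)$ be a system with $n$ large. Let $\mathcal Q$ be a family of $M\ge\frac n{8k}$ disjoint subsets of $V$ of common size $g\le k$, with union $W$. Let $P\subset V\setminus W$ with $|P|=M$ and $D\subset C$ with $|D|=gM$. Call $(u,c)\in W\times D$ \emph{poor} if $|P\setminus N_c(u)|>\tau n$. Suppose that
\begin{itemize}
\item[(F1)] each $u\in W$ lies in at most $\tau n$ poor pairs;
\item[(F2)] each $c\in D$ lies in at most $\tau n$ poor pairs;
\item[(F3)] each $p\in P$ has at most $\tau n^2$ pairs $(u,c)\in W\times D$ with $pu\notin G_c$.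
\end{itemize}
Then there are bijections $\sigma:W\to D$ and $\varphi:\mathcal Q\to P$ with $u\varphi(Q)\in G_{\sigma(u)}$ for all $u\in Q\in\mathcal Q$.
\end{lemma}

\begin{proof}
Note that $(9k+4)\tau\le\frac1{16k}$. Let $\sigma$ be a uniformly random bijection, and call $u$ \emph{unlucky} if $(u,\sigma(u))$ is poor. By (F1) each $u$ is unlucky with probability at most $\tau n/(gM)$, so by Markov's inequality there are at most $2\tau n$ unlucky vertices with probability at least $\frac12$. For $p\in P$ let $X_p$ be the number of $u\in W$ with $pu\notin G_{\sigma(u)}$. By (F3), $\mathbb EX_p\le\tau n^2/(gM)\le8k\tau n$. Expose $\sigma(u_1),\sigma(u_2),\dots$ in turn. Given the earlier values, composing with the transposition $(c\,c')$ maps the completions with $\sigma(u_i)=c$ bijectively to those with $\sigma(u_i)=c'$ and changes $X_p$ by at most $2$. So the exposure martingale has differences at most $2$ and at most $gM\le n$ steps, and Azuma's inequality gives $\Pr(X_p\ge\mathbb EX_p+\tau n)\le e^{-\tau^2n/8}$. Fix $\sigma$ with at most $2\tau n$ unlucky vertices and $X_p\le9k\tau n$ for all $p$.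

For each unlucky $u$ in turn, with $c=\sigma(u)$, swap the colors of $u$ and of a vertex $u'$ such that $u'$ was not unlucky, $u'$ was not used in an earlier swap, and neither $(u',c)$ nor $(u,\sigma(u'))$ is poor. These conditions exclude at most $2\tau n+2\tau n+\tau n+\tau n<\frac n{8k}\le gM$ vertices, by (F2) and (F1). In the end no pair $(u,\sigma(u))$ is poor, and at most $4\tau n$ values have changed, so $X_p\le(9k+4)\tau n\le M/2$.

Join $Q\in\mathcal Q$ to $p\in P$ if $pu\in G_{\sigma(u)}$ for all $u\in Q$. Each $Q$ has degree at least $M-k\tau n$ and each $p$ has degree at least $M-X_p$; both are at least $M/2$. A perfect matching of this bipartite graph is $\varphi$.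
\end{proof}

\section{The structure of the system}\label{sec:structure}

From now on $k\ge3$ and $(V,C)$ is a system as in Theorem~\ref{thm:main}. Put $m=n/k$. Then $N=qm=\frac{k-1}2n$, so $n\le N\le kn/2$, and
\begin{equation}\label{eq:exact}
|P\setminus N_c(v)|\le m\qquad\text{for all }v\in V,\ c\in C,\ P\subset V .
\end{equation}

\subsection{Constants and sparse sets}

Put
\[
\eta=\frac1{100k^4},\qquad\omega=3\sqrt\eta=\frac3{10k^2},\qquad\kappa=\frac1{(100rk^2)^2},\qquad\lambda=\kappa^4,\qquad\varepsilon_{k+1}=1 .
\]
The meaning of ``sparse'' has to depend on the number $t$ of sparse sets: they must be much sparser than anything left in the remainder. For $t=k,k-1,\dots,1$, with $b=k-t$, choose $\xi_t>0$ so small that $\pi_0=3rk\sqrt{\xi_t}$ satisfies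
\begin{equation}\label{eq:xi}
\pi_0\le\min\Bigl(\frac\lambda6,\frac{\varepsilon_{t+1}}4\Bigr),\qquad 2k\pi_0\le\begin{cases}\gamma_3(b,\varepsilon_{t+1}/4)&\text{if }b\ge3,\\ \gamma_4(\varepsilon_{t+1}/2,\lambda/2)&\text{if }b=2,\end{cases}
\end{equation}
and then $0<\varepsilon_t\le\varepsilon_{t+1}$ with $5k\varepsilon_t^{1/4}\le\xi_t^2/9$.

Let $t\in\{0,\dots,k\}$ be maximal such that there are $t$ disjoint $m$-sets $A_1^0,\dots,A_t^0$ with $\sum_ce_c(A_i^0)\le\varepsilon_tNn^2$ for each $i$. If $t=0$, the system is $(k,\varepsilon_1)$-rich and Theorem~\ref{thm:rich} applies. So let $t\ge1$, and write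
\[
b=k-t,\quad\varepsilon=\varepsilon_t,\quad\varepsilon_*=5k\varepsilon^{1/4},\quad\xi=\xi_t,\quad\mu=\varepsilon_{t+1},\quad B^0=V\setminus\bigcup_iA_i^0 .
\]
Then $|B^0|=bm$. Since $\varepsilon_t\le\varepsilon_{t+1}$, an $m$-set in $B^0$ of density at most $\mu$ would contradict maximality:
\begin{equation}\label{eq:Brich}
\sum_ce_c(P)>\mu Nn^2\qquad\text{for every $m$-set }P\subset B^0 .
\end{equation}
By \eqref{eq:xi}, $\sqrt\xi\le\lambda$ and $\sqrt\xi\le\mu$; in particular $\xi\le(100rk^2)^{-16}$. Together with $\varepsilon_*\le\xi^2/9$ and $100rk^2=50k^3(k+1)\ge200k^3$, this gives all numerical facts that we need: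
\begin{equation}\label{eq:num}
\begin{gathered}
\sqrt\varepsilon\le\varepsilon_*\le\xi\le\sqrt\lambda\le\kappa\le\frac1{10^4k},\qquad 2\varepsilon_*\le\xi^2,\qquad k\xi\le\frac\eta{16},\qquad 6r\varepsilon_*\le\frac\eta{16},\\
2000rk^2\varepsilon_*<\mu,\qquad\sqrt\xi,\sqrt\lambda\le\sqrt\kappa=\frac1{100rk^2}\le\frac{\tau_0}k,\qquad k\omega n=\frac{3m}{10}.
\end{gathered}
\end{equation}
In particular each of $\varepsilon_*n$, $\sqrt\lambda n$, $\kappa n$ is at most $m/10^4$.

\subsection{Typical vertices and the partition}

For $v\in V$ and $P\subset V$ let $\bar d(v,P)=\frac1N\sum_cd_c(v,P)$ and $\operatorname{miss}(v,P)=|P|-\bar d(v,P)$. The latter is the average over $c$ of $|P\setminus N_c(v)|$. It is nonnegative and additive in $P$, it satisfies $\operatorname{miss}(v,V)\le m$ by \eqref{eq:exact}, and $\sum_{v\in P}\operatorname{miss}(v,Q)=\sum_{v\in Q}\operatorname{miss}(v,P)$ for disjoint $P,Q$. Two consequences are used repeatedly: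
\begin{equation}\label{eq:miss}
\operatorname{miss}(v,V\setminus P)\le m-\operatorname{miss}(v,P)=m-|P|+\bar d(v,P),
\end{equation}
and, by Markov's inequality, at most $\frac{\operatorname{miss}(v,P)}{\vartheta n}N$ colors $c$ have $|P\setminus N_c(v)|>\vartheta n$.

A vertex $v\in A_i^0$ is \emph{typical} if $\bar d(v,A_i^0)\le\sqrt\varepsilon n$. A vertex $v\in B^0$ is \emph{typical} if $\operatorname{miss}(v,A_i^0)\le\varepsilon^{1/4}n$ for all $i$. Typical vertices stay in their parts. An atypical vertex $v$ with $\bar d(v,A_i^0)\le\eta n$ for some $i$ is, by \eqref{eq:miss}, joined to most vertices outside $A_i^0$ and so behaves like a member of it; we put it into such a part $A_i$. Every other atypical vertex has a fair number of neighbors in each $A_i^0$; we put it into $B$ and call it \emph{exceptional}. This defines a partition $V=A_1\cup\dots\cup A_t\cup B$. Let $T$ and $E$ be the sets of typical and of exceptional vertices, $T_i=T\cap A_i\subset A_i^0$, $T_B=T\cap B\subset B^0$, so that $B=T_B\cup E$. Put $A=\bigcup_iA_i$, $s_i=|A_i|-m$ and $s_B=|B|-bm$.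

For $u\in A_i$ let $O(u)=V\setminus A_i$, and for $u\in T_B$ let $O(u)=A$. A color $c$ is \emph{$\vartheta$-good for $u$} if $|O(u)\setminus N_c(u)|\le\vartheta n$.

\begin{lemma}\label{lem:parts}
\begin{itemize}
\item[(a)] At most $\varepsilon_*n$ vertices are atypical; $|T_i|\ge m-\varepsilon_*n$ and $|T_B|\ge bm-\varepsilon_*n$. The numbers $s_1,\dots,s_t,s_B$ sum to $0$, the positive ones sum to at most $\varepsilon_*n$, and all have absolute value at most $\varepsilon_*n$.
\item[(b)] If $u\in T$, then $\operatorname{miss}(u,O(u))\le2\varepsilon_*n$, and all but at most $\xi N$ colors are $\xi$-good for $u$.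
\item[(c)] If $u\in A$, then all but at most $\omega N$ colors are $\omega$-good for $u$.
\item[(d)] If $v\in E$ and $i\in[t]$, then at least $\frac\eta4N$ colors $c$ have $d_c(v,A_i)\ge\frac\eta4n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $\sum_{v\in A_i^0}\bar d(v,A_i^0)=\frac2N\sum_ce_c(A_i^0)\le2\varepsilon n^2$, at most $2\sqrt\varepsilon n$ vertices of $A_i^0$ are atypical. By symmetry of the sum and \eqref{eq:miss},
\[
\sum_{x\notin A_i^0}\operatorname{miss}(x,A_i^0)=\sum_{v\in A_i^0}\operatorname{miss}(v,V\setminus A_i^0)\le\sum_{v\in A_i^0}\bar d(v,A_i^0)\le2\varepsilon n^2,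
\]
so at most $2\varepsilon^{3/4}n$ vertices $x\notin A_i^0$ have $\operatorname{miss}(x,A_i^0)>\varepsilon^{1/4}n$. In total at most $4k\sqrt\varepsilon n\le\varepsilon_*n$ vertices are atypical. A part exceeds its original size by at most the number of its atypical vertices, so the positive $s$-values sum to at most $\varepsilon_*n$; the negative ones sum to minus the same amount.

(b) Only atypical vertices were moved. For $u\in T_i$, \eqref{eq:miss} with $P=A_i^0$ gives $\operatorname{miss}(u,V\setminus A_i)\le\sqrt\varepsilon n+\varepsilon_*n$. For $u\in T_B$, $\operatorname{miss}(u,A)\le k\varepsilon^{1/4}n+\varepsilon_*n$. Both are at most $2\varepsilon_*n$, and $2\varepsilon_*/\xi\le\xi$.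

(c) Every $u\in A_i$ has $\bar d(u,A_i^0)\le\eta n$, as $\sqrt\varepsilon\le\eta$. So $\bar d(u,A_i)\le\eta n+\varepsilon_*n\le2\eta n$, and \eqref{eq:miss} gives $\operatorname{miss}(u,V\setminus A_i)\le-s_i+2\eta n\le3\eta n$. Finally $3\eta/\omega=\sqrt\eta\le\omega$.

(d) We have $\bar d(v,A_i)\ge\eta n-\varepsilon_*n\ge\eta n/2$. If a fraction $\phi$ of the colors has $d_c(v,A_i)\ge\frac\eta4n$, then $\frac\eta2n\le\phi n+\frac\eta4n$.
\end{proof}

\subsection{The split case}

If $b=2$, the system is \emph{split} if there is a partition $B^0=X^0\cup Y^0$ into $m$-sets with $\sum_ce_c(X^0,Y^0)\le\lambda Nn^2$. This is the neighborhood of Example~\ref{ex:parity}, where Lemma~\ref{lem:pm} is not available and parity has to be controlled by hand. Fix such a partition and let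
\[
X=\{v\in X^0\cap T:\bar d(v,Y^0)\le\sqrt\lambda n\},\qquad Y=\{v\in Y^0\cap T:\bar d(v,X^0)\le\sqrt\lambda n\},
\]
and $U=B\setminus(X\cup Y)\supset E$. As $\sum_{v\in X^0}\bar d(v,Y^0)\le\lambda n^2$, at most $\sqrt\lambda n$ vertices of $X^0$ violate the degree bound, and the same holds for $Y^0$. Hence
\begin{equation}\label{eq:split}
|U\setminus E|\le2\sqrt\lambda n,\qquad|U|\le3\sqrt\lambda n,\qquad|X|,|Y|\ge m-3\sqrt\lambda n .
\end{equation}
For $u\in X$, \eqref{eq:exact} gives $d_c(u,B^0)\ge m$ for all $c$, so $\bar d(u,X^0)\ge m-\bar d(u,Y^0)$ and $\operatorname{miss}(u,X)\le\operatorname{miss}(u,X^0)\le\sqrt\lambda n$. A color $c$ is \emph{inner-good} for $u\in X$ if $|X\setminus N_c(u)|\le\kappa n$. All but at most $\frac{\sqrt\lambda}\kappa N=\kappa N$ colors are inner-good for $u$. The same definitions and bounds apply to $Y$.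

Each $v\in U$ is assigned to a side. In every color, $d_c(v,X)+d_c(v,Y)\ge|B|-m-|U|\ge m-\varepsilon_*n-3\sqrt\lambda n\ge\frac{2m}3$. So for one of the sides, at least $N/2$ colors give $v$ at least $m/3$ neighbors there. Adding each $v\in U$ to such a side yields a partition $B=\tilde X\cup\tilde Y$ with $X\subset\tilde X$ and $Y\subset\tilde Y$.

\subsection{Extending partial cliques}

All irregularities will be removed one clique at a time, starting from a small rainbow clique $S$ that contains the irregular vertex, edge or color. The extension uses typical vertices and avoids a set $Z$ of elements used before. An exceptional vertex sees only about $\eta n$ vertices of $A_i$, while an atypical vertex of $A$ may miss $\omega n$ of them, and $\omega>\eta$. So these two kinds are never put into one clique, and exceptional vertices are treated while $|Z|$ is still small compared with $\eta n$.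

\begin{lemma}[extension]\label{lem:ext}
Let $Z\subset V\cup C$ and let $S\subset V$ span a rainbow clique (its vertices and colors may lie in $Z$). Let $I\subset[t]$ with $A_i\cap S=\emptyset$ for $i\in I$, and let $b'\ge0$ be an integer with $|S|+b'+|I|\le k$ such that $b'=0$ or $|S\cap B|+b'\le b$. Suppose that
\begin{itemize}
\item[(E1)] $S\cap E=\emptyset$ and $|Z|\le\frac n{8k}$; or
\item[(E2)] $S\cap E=\{v\}$, $S\setminus\{v\}\subset T$ and $|Z|\le\frac\eta{16}n$.
\end{itemize}
Then $S$ extends to a rainbow clique by $b'$ vertices of $T_B$ and one vertex of $T_i$ for each $i\in I$, with all new vertices and colors outside $Z$. In the split case, for $b'\ge1$: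
\begin{itemize}
\item[(S1)] if $S\cap B=\emptyset$, the new vertices of $B$ can be taken all in $X$, or all in $Y$, as we choose;
\item[(S2)] if $S\cap B=\{v\}$ and either $v\in X\cup Y$ or $S=\{v\}$, the new vertex of $B$ can be taken in $X$ if $v\in\tilde X$ and in $Y$ if $v\in\tilde Y$.
\end{itemize}
\end{lemma}

\begin{proof}
In both cases $|Z|\le m/8$. We add vertices one at a time: we pick for each earlier vertex $u$ a suitable color $c_u$, outside $Z$ and not yet used in this clique, and then a vertex of $\bigcap_uN_{c_u}(u)$ in the target set and outside $Z$. Whenever at least $N/2$ colors are suitable, one is available, as $N/2-|Z|-q>0$. This covers arbitrary, $\omega$-good, $\xi$-good and inner-good colors.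

\emph{Vertices of $B$ come first}, because vertices of $B$ may miss much of $B$. The target is $T_B$. For earlier $u\in A$ take an $\omega$-good color, which excludes at most $\omega n$ vertices of $B\subset O(u)$. For earlier $u\in B$ take any color, which excludes at most $m$ vertices by \eqref{eq:exact}; there are at most $b-1$ such $u$, since $|S\cap B|+b'\le b$. At least
\[
bm-\varepsilon_*n-|Z|-k\omega n-(b-1)m\ge m-\frac m{10^4}-\frac m8-\frac{3m}{10}>0
\]
choices remain. Now let the target be $X$, as in (S1) or (S2); the argument for $Y$ is the same. As $b=2$, there is at most one earlier vertex $u$ in $B$. If there is none, or $u\in X$, take an inner-good color for $u$; then $|X|-\kappa n-k\omega n-|Z|>0$ choices remain by \eqref{eq:split}. Otherwise $u=v\in U\cap\tilde X$ and $S=\{v\}$; take one of the at least $N/2$ colors giving $v$ at least $m/3$ neighbors in $X$, and $m/3-|Z|>0$ choices remain.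

\emph{Vertices of $T_i$, $i\in I$.} No earlier vertex lies in $A_i$, so $A_i\subset O(u)$ for every earlier $u\notin E$. Take an $\omega$-good color for $u\in A\setminus T$ and a $\xi$-good color for $u\in T$. Under (E1) these are all earlier vertices, and since $\xi\le\omega$ at least $m-\varepsilon_*n-k\omega n-|Z|>0$ choices remain. Under (E2) take for $v$ a color with $d_c(v,A_i)\ge\frac\eta4n$, which is available by Lemma~\ref{lem:parts}(d) because $\frac\eta4N-|Z|-q>0$. All other earlier vertices are typical, so at least $\frac\eta4n-\varepsilon_*n-k\xi n-|Z|\ge(\frac14-\frac3{16})\eta n>0$ choices remain.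
\end{proof}

\section{Construction of the factor}\label{sec:construction}

In Steps 1--5 we remove rainbow copies of $K_k$, disjoint in vertices and in colors, until the rest is balanced and regular; Steps 6 and 7 finish. At each moment $Z$ is the set of all vertices and colors used or reserved so far. A clique is \emph{standard} if it has one vertex in each $A_i$ and $b$ vertices in $B$. In the split case a clique is \emph{even} if it meets each of $\tilde X,\tilde Y$ in $0$ or $2$ vertices.

A color is \emph{bad} if it is not $\xi$-good for more than $\sqrt\xi n$ vertices of $T$, or, in the split case, not inner-good for more than $\sqrt\kappa n$ vertices of $X\cup Y$. At most $n\cdot\xi N$ pairs $(u,c)$ with $u\in T$ are not $\xi$-good, and at most $n\cdot\kappa N$ pairs are not inner-good. So there are at most $\sqrt\xi N$ bad colors, or $(\sqrt\xi+\sqrt\kappa)N$ in the split case.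

\medskip\noindent\textbf{Budget.} The number of cliques in each step is bounded in advance: Step 1 reserves at most $3\varepsilon_*n$ elements, Step 2 removes at most one clique, Steps 3 and 4a at most $\varepsilon_*n$ cliques each, Step 4b at most $2\sqrt\lambda n$ (split case only), and Step 5 at most one per bad color. Each clique has $r$ elements. Hence, by \eqref{eq:num},
\begin{equation}\label{eq:Z1}
|Z|\le r(2\varepsilon_*n+1)+3\varepsilon_*n\le6r\varepsilon_*n\le\tfrac\eta{16}n\qquad\text{up to the end of Step 4a},
\end{equation}
and, using $N\le kn/2$, $|Z|\le\pi n$ up to the end of Step 5, where $\pi=\pi_0=3rk\sqrt\xi$ if the system is not split and $\pi=3rk(\sqrt\xi+\sqrt\lambda+\sqrt\kappa)$ if it is. In both cases $\pi\le\frac9{100k}<\frac1{8k}$. So the bound on $|Z|$ in (E1) always holds, and the one in (E2) holds up to the end of Step 4a, after which (E2) is not used.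

\subsection{Balancing the parts}

Steps 1 and 2 are the two places where the degree bound is used without any loss; Examples~\ref{ex:space} and~\ref{ex:parity} show that they fail when it is lowered by $1$.

\medskip\noindent\textbf{Step 1: edges inside large parts.} Let $s_i>0$. By \eqref{eq:exact}, $\delta(G_c[A_i])\ge|A_i|-m=s_i$ for all $c$, and $s_i\le\varepsilon_*n\le m/4$. Lemma~\ref{lem:matching} gives a rainbow matching $M_i$ of size $s_i$ in $A_i$; taking for $F$ the at most $\varepsilon_*n$ colors of the earlier matchings makes the color sets disjoint. Reserve these vertices and colors.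

\medskip\noindent\textbf{Step 2: the parity edge} (only if the system is split, $s_B=0$ and $|\tilde X|$ is odd). Now $|\tilde X|+|\tilde Y|=2m$, so both are odd; say $|\tilde X|\le m$, exchanging names if needed. Take $x\in X$ and an unreserved color $c$. By \eqref{eq:exact}, $d_c(x,B)\ge m>|\tilde X\setminus\{x\}|$, so $x$ has a neighbor $y\in\tilde Y$ in color $c$; no vertex of $B$ is in $Z$ yet. Extend $S=\{x,y\}$ with $b'=0$, $I=[t]$ to a standard clique, by (E2) if $y\in E$ (note $x\in T$) and by (E1) otherwise. The uncovered parts of $\tilde X$ and $\tilde Y$ are now even.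

\medskip\noindent\textbf{Step 3: balancing cliques.} A part $P\in\{A_1,\dots,A_t,B\}$ has $s_P$ \emph{surplus units} if $s_P>0$ and $-s_P$ \emph{deficit units} if $s_P<0$; the surplus units of $A_i$ are identified with the edges of $M_i$. The two kinds are equally numerous. Pair them up, and for each pair remove a $K_k$ that has one vertex more than a standard clique in the surplus part and one fewer in the deficit part, as follows.
\begin{itemize}
\item[(i)] \emph{$xy\in M_i$, deficit in $A_j$.} Extend $S=\{x,y\}$ with $b'=b$, $I=[t]\setminus\{i,j\}$ by (E1). In the split case use (S1), so the clique is even.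
\item[(ii)] \emph{$xy\in M_i$, deficit in $B$} (so $b\ge1$). Extend $S=\{x,y\}$ with $b'=b-1$, $I=[t]\setminus\{i\}$ by (E1). In the split case the one vertex of $B$ is in $X$ or in $Y$ as we choose, by (S1).
\item[(iii)] \emph{Surplus in $B$, deficit in $A_j$.} Extend a rainbow clique $S\subset B\setminus Z$ on $b+1$ vertices, with colors outside $Z$, with $b'=0$, $I=[t]\setminus\{j\}$. If $b=0$, then $B=E$ and $s_B=|E|$; take $S=\{v\}$ with an uncovered $v\in E$ and use (E2). If $b\ge1$, take $S\subset T_B$ and use (E1); in the split case $S$ is a triangle in $X$ or in $Y$ as we choose.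
\end{itemize}
In each case $|S|+b'+|I|=b+t=k$. We show that $S$ exists in (iii) for $b\ge1$. A greedy construction in $B$ yields only $b$ vertices, and richness gives one more.

For $b=1$, by \eqref{eq:Brich} with $P=B^0$ there are more than $\mu Nn^2$ pairs of a color $c$ and an edge of $G_c$ inside $B^0$. By \eqref{eq:Z1}, at most $(\varepsilon_*n+|Z|)nN+|Z|n^2\le13r\varepsilon_*Nn^2<\mu Nn^2$ of them have a vertex outside $T_B\setminus Z$ or a color in $Z$.

For $b\ge2$, not split, the system $(B^0,C)$ has minimum degree at least $bm-m=(1-\frac1b)|B^0|$ and is $(b,\mu)$-rich by \eqref{eq:Brich}. Choose a rainbow clique $x_1,\dots,x_{b-1}$ in $T_B\setminus Z$ vertex by vertex, with arbitrary distinct colors outside $Z$; each time there are at least $bm-\varepsilon_*n-|Z|-(b-2)m>0$ choices. Apply Lemma~\ref{lem:super} to $(B^0,C)$ with $b$ for both $k$ and $j$ and with $L_d=B^0$. At least a fraction $\frac\mu{100b}$ of the choices of $y,y'\in B^0$ and of $2b-1$ colors for the new pairs make all these pairs edges of their colors. The choices with $y$ or $y'$ outside $T_B\setminus Z$, with a color in $Z$, or with a repeated color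 form a fraction at most
\[
\frac{2(\varepsilon_*n+|Z|)}{bm}+\frac{(2b-1)|Z|}N+o(1)\le7rk\varepsilon_*+12rk\varepsilon_*+o(1)\le20rk\varepsilon_*<\frac\mu{100b}.
\]

In the split case choose three vertices of $X\setminus Z$ in turn, joining each to the earlier ones by inner-good colors; $|X|-|Z|-2\kappa n>0$ choices remain each time. The same works in $Y$.

\emph{Parity.} In the split case with $s_B\ne0$, some pair is of type (ii) or (iii), and its clique has one or three vertices of $B$, all on a side of our choice. Treat one such pair last, and choose $X$ if the uncovered part of $\tilde X$ is odd at that moment and $Y$ otherwise. If $s_B=0$, all cliques of Step 3 are of type (i) and even. In either case the uncovered part of $\tilde X$ is even after Step 3.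

\emph{Sizes.} If $x$ cliques have been removed, then $A_i$ has lost $x+s_i$ vertices and $B$ has lost $bx+s_B$. So each $A_i$ has $m-x$ uncovered vertices and $B$ has $b(m-x)$. In the split case the latter number is even, so the uncovered part of $\tilde Y$ is even too. All reserved elements have been used. All further cliques will be standard and, in the split case, even; this preserves both properties.

\subsection{Irregular vertices and bad colors}

\noindent\textbf{Step 4a: atypical vertices.} Cover each uncovered atypical vertex $v$ by extending $S=\{v\}$. If $v\in E$, then $b\ge1$, since for $b=0$ Step 3 covered $E$; take $b'=b-1$, $I=[t]$ and use (E2), with (S2) in the split case. If $v\in A_i\setminus T$, take $b'=b$, $I=[t]\setminus\{i\}$ and use (E1), with (S1) in the split case.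

\medskip\noindent\textbf{Step 4b} (split case only). Cover each uncovered $v\in U\setminus E\subset T_B$ by extending $S=\{v\}$ with $b'=1$, $I=[t]$, using (E1) and (S2).

\medskip\noindent\textbf{Step 5: bad colors.} A bad color need not respect the partition, but it must be used, and for $k\ge3$ the degree condition alone gives it an edge that fits into a standard clique. Take the bad colors in turn and skip those already used. For such a color $c$ pick $x\in T_1\setminus Z$. By \eqref{eq:exact},
\[
d_c(x,V\setminus A_1)\ge n-|A_1|-m\ge(k-2)m-\varepsilon_*n\ge m-\varepsilon_*n .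
\]
At most $|Z|+\varepsilon_*n+3\sqrt\lambda n<m/2$ of these neighbors lie in $Z$, are atypical, or lie in $U$ in the split case. Let $y$ be one of the others, give $xy$ the color $c$, and extend $S=\{x,y\}$ by (E1). If $y\in A_j$, take $b'=b$, $I=[t]\setminus\{1,j\}$, with (S1) in the split case. If $y\in B$, take $b'=b-1$, $I=[t]\setminus\{1\}$, with (S2) in the split case, where $y\in X\cup Y$.

\medskip\noindent\textbf{What remains.} Let $m-m'\le\pi n$ be the number of removed cliques; then $m'\ge m/2$. The uncovered sets are $A_i'\subset T_i$ with $|A_i'|=m'$ and $B'\subset T_B$ with $|B'|=bm'$. The set $C'$ of unused colors has $|C'|=qm'$, contains no bad color, and $|C\setminus C'|\le\pi n\le\pi N$. In the split case $B'=X'\cup Y'$ with $X'\subset X$ and $Y'\subset Y$ both of even size.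

\subsection{Completing the factor}

\noindent\textbf{Step 6: a rainbow $K_b$-factor of $B'$ with colors in $C'$.} There is nothing to do for $b\le1$.

Let $b\ge2$ and the system not be split, so $\pi=\pi_0$. Since $|B'|\ge n/k$, \eqref{eq:exact} gives
\[
\delta(G_c[B'])\ge|B'|-m=\Bigl(1-\frac1b\Bigr)|B'|-(m-m')\ge\Bigl(1-\frac1b-2k\pi_0\Bigr)|B'| .
\]
Every $m'$-set $P'\subset B'\subset B^0$ extends by at most $\pi_0n$ vertices to an $m$-set in $B^0$, so \eqref{eq:Brich} and $4\pi_0\le\mu$ give $\sum_{c\in C'}e_c(P')\ge(\mu-2\pi_0)Nn^2\ge\frac\mu2|C'||B'|^2$. Thus $(B',C')$ is $(b,\mu/2)$-rich.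

If $b\ge3$, Lemma~\ref{lem:S} gives $C_B\subset C'$ with $|C_B|=\binom b2m'\ge|B'|$ such that $(B',C_B)$ is $(b,\mu/4)$-rich. By \eqref{eq:xi}, Theorem~\ref{thm:rich} applies with $b$ in place of $k$.

If $b=2$, a partition of $B'$ into $m'$-sets $X'',Y''$ extends to a partition of $B^0$ into $m$-sets by adding $m-m'$ vertices to each side. As the system is not split and $6\pi_0\le\lambda$,
\[
\sum_{c\in C'}e_c(X'',Y'')\ge\lambda Nn^2-2(m-m')nN-|C\setminus C'|n^2\ge(\lambda-3\pi_0)Nn^2\ge\frac\lambda2|C'||B'|^2 .
\]
Also $|C'|=qm'\ge3m'$, so by \eqref{eq:xi} Lemma~\ref{lem:pm} applies to $(B',C')$.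

In the split case divide $X'$ into halves $X_1,X_2$; by \eqref{eq:split}, $|X_1|\ge\frac12(m-3\sqrt\lambda n-\pi n)\ge\frac n{8k}$. Apply Lemma~\ref{lem:fill} in $(V,C)$ to the singletons of $X_1$, with $P=X_2$, any $|X_1|$ colors of $C'$ as $D$, and $\tau=k\sqrt\kappa\le\tau_0$. If $(u,c)$ is poor, then $|X\setminus N_c(u)|>\tau n\ge\kappa n$, so $c$ is not inner-good for $u$. Hence (F1) holds as $\kappa N\le\tau n$, and (F2) holds as no color of $C'$ is bad and $\sqrt\kappa n\le\tau n$. For (F3), the number of pairs is at most $N\operatorname{miss}(p,X)\le\sqrt\lambda nN\le\tau n^2$. This gives a rainbow perfect matching of $X'$. Repeat for $Y'$ with other colors of $C'$; in total $m'\le|C'|$ colors are used.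

\medskip\noindent\textbf{Step 7: filling.} If $b\ge1$, start with the $m'$ cliques of Step 6 (the singletons of $B'$ if $b=1$) and process $A_1',\dots,A_t'$ in turn. If $b=0$, start with the singletons of $A_1'$ and process $A_2',\dots,A_t'$. When $A_i'$ is processed we have $m'\ge\frac n{2k}$ disjoint rainbow cliques of a common size $g\le k-1$, whose vertices $u$ are typical, lie outside $A_i$, and satisfy $A_i'\subset O(u)$. Apply Lemma~\ref{lem:fill} to these cliques with $P=A_i'$, any $gm'$ unused colors of $C'$ as $D$, and $\tau=k\sqrt\xi\le\tau_0$. If $(u,c)$ is poor, then $|O(u)\setminus N_c(u)|>\tau n\ge\xi n$, so $c$ is not $\xi$-good for $u$. Hence (F1) holds by Lemma~\ref{lem:parts}(b) as $\xi N\le\tau n$, and (F2) holds as no color of $C'$ is bad and $\sqrt\xi n\le\tau n$. For (F3), a vertex $p\in T_i$ has at most $N\operatorname{miss}(p,V\setminus A_i)\le2\varepsilon_*nN\le\tau n^2$ such pairs. Each clique $Q$ receives the vertex $\varphi(Q)$, and the edge $u\varphi(Q)$ receives the color $\sigma(u)$.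

Steps 6 and 7 use $\binom b2m'+\sum_{g=b}^{k-1}gm'=\binom k2m'=|C'|$ colors in total (for $b=0$ the term $g=0$ vanishes), so enough unused colors are available at each stage and none is left at the end. The resulting $m'$ rainbow copies of $K_k$ cover all remaining vertices. With the $m-m'$ cliques removed in Steps 2--5 they form a $K_k$-factor in which each of the $N$ colors appears exactly once. This proves Theorem~\ref{thm:main}.\qed

\begin{thebibliography}{9}

\bibitem{CS}
Yangyang Cheng and Katherine Staden, \emph{Stability of transversal Hamilton cycles and paths}, arXiv:2403.09913 (2024).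

\bibitem{PS}
Pippenger and Spencer, J. Combin. Theory Ser. A 51 (1989).

\end{thebibliography}
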